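\title{First-order transductions of planar graphs have bounded clique-width relative to transductions of paths}

\begin{abstract}
For a graph $H$ in which loops are allowed, the $\{H\}$-clique-width of a graph is a variant of clique-width in which every vertex receives a permanent location in $H$ and an edge is created only between vertices at adjacent locations. We prove that for every first-order transduction $\tau$ there is a first-order transduction $\sigma$ such that the graphs obtained by $\tau$ from planar graphs have bounded $\mathcal P^\sigma$-clique-width, where $\mathcal P^\sigma$ is the class of loop graphs obtained by $\sigma$ from paths. This answers a question of Hlin\v{e}n\'y and Jedelsk\'y. The proof combines Gaifman's locality theorem with a recursive decomposition of plane triangulations along tripods whose long parts are kept far from one another. A counting argument shows that the statement fails for graphs of maximum degree at most $5$ in place of planar graphs.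
\end{abstract}

\section{Introduction}\label{sec:intro}

Clique-width counts the labels needed to build a graph when vertices that share a label must be treated alike from then on. Square grids need unboundedly many labels, although a grid is assembled from just two paths, one for each coordinate. The parameter studied here allows one of the two coordinates to be supplied from outside, by an auxiliary graph $H$, and charges only for the rest.

\subsection*{Clique-width relative to a loop graph}

All graphs are finite, simple and have at least one vertex, and $[k]=\{1,\dots,k\}$. A \emph{loop graph} is a graph in which each vertex may additionally carry a loop; $vv\in E(H)$ means that $v$ has a loop. Let $H$ be a loop graph and $k\ge1$. A \emph{$k$-labeled $H$-graph} is a graph $G$ with a labeling $V(G)\to[k]\times V(H)$. Such graphs are built by four operations: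
\begin{enumerate}
\item[(i)] create a single vertex with label $(i,v)$, where $i\in[k]$ and $v\in V(H)$;
\item[(ii)] take the disjoint union of two $k$-labeled $H$-graphs;
\item[(iii)] for $i,j\in[k]$, change every label $(i,v)$ to $(j,v)$, for all $v\in V(H)$ simultaneously;
\item[(iv)] for $i\ne j$ in $[k]$, add an edge between every vertex labeled $(i,v)$ and every vertex labeled $(j,w)$, over all pairs $(v,w)$ with $vw\in E(H)$; here $v=w$ is allowed when $v$ has a loop.
\end{enumerate}
A term composed of these operations is an \emph{expression}. The \emph{$\{H\}$-clique-width} of $G$ is the least $k$ such that $G$, after forgetting labels, is the value of an expression with labels in $[k]\times V(H)$, and it is $\infty$ if there is no such $k$. For a class $\mathcal H$ of loop graphs, the \emph{$\mathcal H$-clique-width} of $G$ is the minimum of its $\{H\}$-clique-width over $H\in\mathcal H$, and a class of graphs has \emph{bounded} $\mathcal H$-clique-width if one constant bounds the $\mathcal H$-clique-width of all its members.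

When $H$ is a single vertex with a loop, the second part of the label carries no information, and we obtain the ordinary \emph{clique-width} $\operatorname{cw}(G)$. In general, the parameter describes $G$ as the intersection of a graph of small clique-width with a pullback of $H$.

\begin{lemma}\label{lem:intersection}
The $\{H\}$-clique-width of $G$ is at most $k$ if and only if there are a graph $J$ on $V(G)$ with $\operatorname{cw}(J)\le k$ and a map $f\colon V(G)\to V(H)$ such that
\[
E(G)=\{xy\in E(J): f(x)f(y)\in E(H)\}.
\]
\end{lemma}

\begin{proof}
No operation changes the $V(H)$-part of the label of a vertex $x$; call it $f(x)$. Among the edges $xy$ that the ordinary operation (iv) for the labels $i,j$ would add, the operation (iv) for $H$ adds exactly those with $f(x)f(y)\in E(H)$. So deleting the $V(H)$-parts from an expression for $G$ gives an ordinary expression for a graph $J$ as required, and inserting the values of $f$ into an ordinary expression for $J$ gives an expression for $G$.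
\end{proof}

Deleting the creation of a vertex from an expression yields an expression for the graph without that vertex. Hence clique-width does not increase under taking induced subgraphs, and by Lemma~\ref{lem:intersection} neither does $\{H\}$-clique-width. The lemma also shows that $\mathcal H$ must be restricted for the parameter to mean anything: taking $H=G$, the identity for $f$, and a complete graph for $J$ shows that $G$ has $\{G\}$-clique-width at most $2$. The simplest infinite source of locations is the class of paths, together with whatever first-order logic can define on a colored path.

\subsection*{Transductions}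

A \emph{first-order (FO) transduction} $\tau$ is given by numbers $c\ge0$ and $\ell\ge1$ and by two FO formulas $\psi(u)$ and $\varphi(u,w)$. On an input graph $G$ it acts in three steps. First it chooses arbitrary sets $U_1,\dots,U_c\subseteq V(G)$, the \emph{colors}. Then it takes $\ell$ \emph{copies}: it forms the structure with universe $V(G)\times[\ell]$ in which $(x,a)$ and $(y,b)$ are adjacent if $a=b$ and $xy\in E(G)$, the element $(x,a)$ has the colors of $x$, a unary predicate $I_a$ marks the $a$-th copy, and a binary relation $\sim$ links $(x,a)$ and $(y,b)$ when $x=y$. Finally it outputs the graph whose vertices are the elements satisfying $\psi$ and in which distinct $u,w$ are adjacent if $\varphi(u,w)$ or $\varphi(w,u)$ holds; when loop graphs are produced, $u$ has a loop if $\varphi(u,u)$ holds. Empty outputs are discarded. The class \emph{obtained from a class $\mathcal C$ by $\tau$} consists of all outputs over all inputs from $\mathcal C$ and all choices of colors. We write $\mathcal P^\sigma$ for the class of loop graphs obtained from the class of all paths by a transduction $\sigma$.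

Complements, induced subgraphs and fixed powers of $G$ are obtained from $G$ by FO transductions, so the outputs on planar graphs need be neither planar nor sparse.

\subsection*{The question and the results}

The following question was posed by Hlin\v{e}n\'y and Jedelsk\'y~\cite{HJ}.

\begin{quote}
\emph{Let a class $\mathcal G$ be obtained from the class of planar graphs by an FO transduction $\tau$. Is there an FO transduction $\sigma$, depending on $\tau$, such that $\mathcal G$ has bounded $\mathcal P^\sigma$-clique-width?}
\end{quote}

Grids suggest a positive answer: we check in Example~\ref{ex:grid} that the $m\times m$ grid has clique-width at least $m/12$, but $\{H\}$-clique-width at most $10$ when $H$ is a path with all loops. In a general planar graph the distance from a root can serve as the coordinate handed to $H$. There is also a reason for doubt. In the grid example a pair is adjacent because it is close in both coordinates, and closeness in both coordinates is an intersection, exactly what Lemma~\ref{lem:intersection} offers. A formula, on the other hand, may declare distant pairs adjacent and close pairs nonadjacent, and then the intersection has to be used in a different way. The answer is nevertheless positive.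

\begin{theorem}\label{thm:main}
For every FO transduction $\tau$ there are an FO transduction $\sigma$ and a constant $k$ such that every graph obtained by $\tau$ from a planar graph has $\mathcal P^\sigma$-clique-width at most $k$.
\end{theorem}

Sparsity of the input alone does not suffice.

\begin{proposition}\label{prop:degree}
For every FO transduction $\sigma$, the class of all graphs of maximum degree at most $5$ has unbounded $\mathcal P^\sigma$-clique-width.
\end{proposition}

Taking for $\tau$ the identity transduction, we see that ``planar'' cannot be replaced by ``bounded degree'' or ``bounded expansion'' in Theorem~\ref{thm:main}.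

Section~\ref{sec:tools} contains the tools for bounding the clique-width of $J$ and for defining $H$ on a path. Section~\ref{sec:model} carries out the whole method on a colored grid. The proof of Theorem~\ref{thm:main} occupies Sections~\ref{sec:locality}--\ref{sec:proof}; logic enters only through Lemma~\ref{lem:local}, and planarity only through Sections~\ref{sec:tripods}--\ref{sec:portals}. Proposition~\ref{prop:degree} is proved in Section~\ref{sec:degree}.

\section{Traces and translation-invariant rules}\label{sec:tools}

Let $J$ be a graph and $X\subseteq V(J)$. The \emph{trace} of $x\in X$ outside $X$ is the set $N_J(x)\setminus X$. If $X$ is the vertex set of a subexpression of an ordinary expression for $J$, then two vertices of $X$ with the same label at the end of the subexpression keep equal labels forever, so they have the same trace. Thus an expression with $k$ labels produces at most $k$ traces outside $X$. The converse holds up to a factor of $2$.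

\begin{lemma}\label{lem:traces}
Let $J$ be a graph and $\mathcal T$ a rooted binary tree with leaf set $V(J)$. Suppose that for every node of $\mathcal T$, with set $X$ of leaves below it, the vertices of $X$ have at most $k$ distinct traces outside $X$. Then $\operatorname{cw}(J)\le2k$.
\end{lemma}

\begin{proof}
Going up from the leaves, we build for each node, with leaf set $X$, an expression for $J[X]$ with labels in $[2k]$ at the end of which two vertices of $X$ have equal labels if and only if they have equal traces outside $X$. At most $k$ labels then occur at the end. For a leaf, one creation suffices. Consider a node whose children have leaf sets $X_1,X_2$, and let $X=X_1\cup X_2$. Permuting the names of the labels throughout the expression for $J[X_2]$, we may assume that the final labels of $J[X_1]$ and of $J[X_2]$ are disjoint. Take the disjoint union. Vertices of $X_1$ with the same label have the same neighbors in $X_2$, and vice versa, so a label class of $X_1$ and a label class of $X_2$ are joined in $J$ either completely or not at all. Operations (iv) add the edges of the first kind and nothing else. Vertices with the same label have the same trace outside their $X_i$, hence outside $X$. For each trace outside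 $X$, merge all labels whose vertices have this trace into one of them.
\end{proof}

A linear order of $V(J)$ gives the tree that adds the vertices one at a time; the leaf sets of its inner nodes are the initial segments of the order.

\begin{example}\label{ex:grid}
Let $G_m$, $m\ge2$, be the grid on $[m]\times[m]$, in which $(i,j)$ and $(i',j')$ are adjacent if $|i-i'|+|j-j'|=1$; here $i$ is the row and $j$ the column.

\emph{We have $\operatorname{cw}(G_m)\ge m/12$.} In an expression for $G_m$, descend from the root, always to the larger part of a union, until the vertex set $X$ of the subexpression satisfies $|X|\le 2m^2/3$; then $|X|>m^2/3$. Call a row or column \emph{mixed} if it meets both $X$ and its complement. Suppose that fewer than $m/3$ rows and fewer than $m/3$ columns are mixed. Every row meets every column, so the rows and columns that are not mixed lie all in $X$ or all outside $X$, and then $X$ or its complement has more than $2m^2/3$ elements, which is false. So at least $m/3$ parallel lines are mixed, and each contains a vertex of $X$ with nonempty trace. A vertex outside $X$ has at most $4$ neighbors, so at most $4$ vertices share a nonempty trace, and there are at least $m/12$ traces.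

\emph{The $\{H\}$-clique-width of $G_m$ is at most $10$ for the path $H$ on $[m]$ with all loops.} Let $f(i,j)=i$, and let distinct $(i,j),(i',j')$ be adjacent in $J$ if $j=j'$, or if $|j-j'|=1$ and $i\equiv i'\pmod2$. Among the edges of $J$, the condition $|i-i'|\le1$ leaves exactly the edges of $G_m$. Order the vertices column by column, and let $X$ be an initial segment that ends in column $j_0$. Vertices in columns before $j_0-1$ have empty trace in $J$, and in each of the columns $j_0-1$ and $j_0$ the trace depends only on the parity of the row. This makes at most $5$ traces, so $\operatorname{cw}(J)\le10$. The graph $H$ is obtained from a path by the formula $E(u,w)\vee u=w$.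
\end{example}

The loop graphs $H$ in this paper consist of many positions along a line, each carrying the same finite set of labels, with an adjacency rule that sees the two labels and the difference of the positions up to a threshold. Fix an integer $R\ge1$ and a finite set $\Theta$. For an integer $\delta$ put $\langle\delta\rangle=\delta$ if $|\delta|\le R$ and $\langle\delta\rangle=\infty$ otherwise. A \emph{rule} is a set $\mathcal A\subseteq\Theta\times\Theta\times\{-R,\dots,R,\infty\}$. An ordered pair $((p,\theta),(p',\theta'))$ of elements of $[n]\times\Theta$ is \emph{accepted} if $(\theta,\theta',\langle p'-p\rangle)\in\mathcal A$. Let $H_n(\mathcal A)$ be the loop graph on $[n]\times\Theta$ in which $uw$ is an edge (a loop if $u=w$) if and only if both $(u,w)$ and $(w,u)$ are accepted.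

\begin{lemma}\label{lem:rule}
Let $|\Theta|\ge3$. For every rule $\mathcal A$ there is an FO transduction $\sigma$ with one copy such that $H_n(\mathcal A)\in\mathcal P^\sigma$ for all $n\ge1$.
\end{lemma}

\begin{proof}
Write $\Theta=\{\theta_0,\dots,\theta_{M-1}\}$. Take the path with vertices $0,1,\dots,nM-1$ in this order, give vertex $z$ the color $U_{z\bmod M}$, and let vertex $(p-1)M+t$ represent $(p,\theta_t)$. For $e\ge0$ let $\mathrm{Disp}_e(u,w)$ be the FO formula saying that there is a walk $u=z_0,z_1,\dots,z_e=w$ along which the index of the color increases by $1$ modulo $M$ at each step, and let $\mathrm{Disp}_{-e}(u,w)=\mathrm{Disp}_e(w,u)$. The colors orient the path: since $M\ge3$, the index of the color of $z-1$ is not that of $z$ plus one modulo $M$, so the walk must move from $z$ to $z+1$. Hence $\mathrm{Disp}_e(u,w)$ holds if and only if $w=u+e$, for every integer $e$. If $u,w$ represent $(p,\theta_t)$ and $(p',\theta_{t'})$, then $w-u=(p'-p)M+t'-t$. So $p'-p=\delta$ is expressed by $\chi_{t,t',\delta}=\mathrm{Disp}_{\delta M+t'-t}(u,w)$, and $|p'-p|>R$ by $\chi_{t,t',\infty}=\bigwedge_{|\delta|\le R}\neg\chi_{t,t',\delta}$. Acceptance of $(u,w)$ is expressed by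
\[
\mathrm{acc}(u,w)=\bigvee_{(\theta_t,\theta_{t'},\delta)\in\mathcal A}\bigl(U_t(u)\wedge U_{t'}(w)\wedge\chi_{t,t',\delta}(u,w)\bigr).
\]
Let $\sigma$ have $M$ colors, keep all vertices, and use the symmetric formula $\mathrm{acc}(u,w)\wedge\mathrm{acc}(w,u)$ for adjacency and loops.
\end{proof}

\section{A model case: colored grids}\label{sec:model}

Color some vertices of the grid $G_m$ red and the others blue, and let $G'$ be the graph on $V(G_m)$ in which distinct $x,y$ are adjacent if exactly one of the statements ``$xy\in E(G_m)$'' and ``$x$ and $y$ are both red'' is true. So $G'$ is the grid, complemented on the red vertices. It is the output of a transduction, and it shows the typical behavior of one: for a pair at distance more than $R=1$ in $G_m$, adjacency depends only on a bounded amount of information about each vertex separately, here the color.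

The intersection in Example~\ref{ex:grid} kills every distant pair, so it is of no use for $G'$. We use the intersection differently: \emph{every pair of vertices is decided by only one of $J$ and $H$, and the other one answers ``adjacent''.} Both graphs must know which pairs are theirs, and they can afford only boundedly much information about each vertex. So the division must depend only on a \emph{status} of each of the two vertices, taken from a bounded set.

Call the columns divisible by $4$ \emph{cores}. Write each column as $j=4c+h$ with $h\in\{-1,0,1,2\}$. A vertex with $h\le1$ is within distance $1$ of the core $4c$ and has status $1$; a vertex with $h=2$ is near no core and has status $0$. A pair is an \emph{$H$-pair} if both statuses are $1$, and a \emph{$J$-pair} otherwise.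

\emph{The graph $H$.} Let $\Theta=\{-1,0,1,2\}\times\{\text{red},\text{blue}\}$. Let $(p,h,\gamma)$ and $(p',h',\gamma')$ be adjacent if $h=2$, or $h'=2$, or exactly one of the statements ``$|p-p'|+|h-h'|=1$'' and ``$\gamma=\gamma'=\text{red}$'' is true. This is a rule with $R=1$, so Lemma~\ref{lem:rule} applies. Map the vertex $(i,4c+h)$ of color $\gamma$ to $f=(c(m+1)+i,\,h,\,\gamma)$: the neighborhoods of the cores are laid out one after another along the path, and inside each of them the position is the row. A $J$-pair is mapped to an edge or loop of $H$. Consider an $H$-pair. If both vertices have the same $c$, then $|p-p'|+|h-h'|=|i-i'|+|j-j'|$. If not, then $|j-j'|\ge 4-2=2$ and $|p-p'|\ge(m+1)-(m-1)=2$, so neither sum equals $1$. In both cases $H$ reproduces $G'$.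

\emph{The graph $J$.} Let every $H$-pair be an edge of $J$, and let $J$ agree with $G'$ on $J$-pairs. Then $G'$ is the intersection of Lemma~\ref{lem:intersection}. Cut the grid along the cores into strips, each consisting of the columns $4c+1,\dots,4c+4$; order the vertices strip by strip, and row by row inside a strip. Let $X$ be an initial segment whose last vertex is in row $i_0$. Call $x\in X$ \emph{exceptional} if it forms a $J$-pair with a grid neighbor $y\notin X$. One of $x,y$ is then in a column $4c+2$, so both are in the columns $4c+1,4c+2,4c+3$ of one strip. This is the strip in which $X$ ends, and $x$ is in row $i_0-1$ or $i_0$. So there are at most $6$ exceptional vertices. For any other $x\in X$ and any $y\notin X$, either both statuses are $1$ and $xy\in E(J)$, or $xy\notin E(G_m)$ and adjacency in $J$ means that both are red. The trace of $x$ is thus determined by its status and color. We get at most $10$ traces, $\operatorname{cw}(J)\le20$, and $\{H\}$-clique-width at most $20$ for $G'$.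

The cores are long cuts, which a graph of bounded clique-width cannot afford to see in detail; $H$ sees them, because the row is a coordinate along the cut. Cores are more than $3R$ apart, so a vertex is near at most one core, and vertices near different cores are more than $R$ apart. Between the cores only short cuts remain, and $J$ sees those. For a planar graph and an arbitrary formula, four things change.
\begin{enumerate}
\item The color is replaced by a local first-order type (Section~\ref{sec:locality}).
\item There are no columns. The cuts are made recursively along tripods, and the row is replaced by the distance from a root. A new cut has to end on the old ones, so cuts cannot be far apart everywhere; we declare only the part far from the old cuts to be a core and keep the remainder bounded (Section~\ref{sec:tripods}).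
\item Degrees are unbounded, so unboundedly many vertices may sit near one spot of a core, and a label cannot describe their mutual position as $h$ did. The graph $H$ can decide only those pairs whose short connections all pass through the tripod; a finer status singles them out (Section~\ref{sec:status}).
\item Consequently $J$ has to decide some pairs of vertices that are both near a core. We show that the short connections of these pairs across a cut pass through boundedly many vertices (Section~\ref{sec:portals}).
\end{enumerate}

\section{Locality}\label{sec:locality}

\subsection*{Removing the copies}

Let $\tau$ be a transduction with $\ell$ copies, and let $\mathcal L$ be the signature consisting of the edge relation $E$ and the colors of $\tau$. An \emph{$\mathcal L$-colored graph} is a graph with a choice of these colors. A formula $\chi(u_1,\dots,u_k)$ about the copied structure and indices $a_1,\dots,a_k\in[\ell]$ translate into a formula $\chi_{a_1\dots a_k}(x_1,\dots,x_k)$ over $\mathcal L$ that holds in $G$ if and only if $\chi$ holds for $u_i=(x_i,a_i)$. The atoms $E(u_i,u_j)$ and $u_i=u_j$ become $E(x_i,x_j)$ and $x_i=x_j$ if $a_i=a_j$, and false otherwise; $u_i\sim u_j$ becomes $x_i=x_j$; the atom $I_b(u_i)$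 becomes true or false according to whether $a_i=b$; colors and Boolean connectives are unchanged; and $\exists u\,\chi$ becomes $\bigvee_{b\in[\ell]}\exists x\,\chi_{a_1\dots a_kb}$. (If colors are chosen after copying, each color of the copied structure is encoded by $\ell$ colors of $G$, and the translation is the same.)

Let $\varphi'_{ab}$ be the translations of the adjacency formula of $\tau$ and put $\varphi_{ab}(x,y)=\varphi'_{ab}(x,y)\vee\varphi'_{ba}(y,x)$, so that
\begin{equation}\label{eq:sym}
\varphi_{ab}(x,y)\equiv\varphi_{ba}(y,x).
\end{equation}
For an $\mathcal L$-colored graph $G$ let $G^\varphi$ be the graph on $V(G)\times[\ell]$ in which distinct $(x,a),(y,b)$ are adjacent if and only if $G\models\varphi_{ab}(x,y)$; the case $x=y$, $a\ne b$ is included. Every output of $\tau$ on $G$, with loops removed if there are any, is an induced subgraph of $G^\varphi$ for some coloring of $G$. So it suffices to bound the width of $G^\varphi$. Let $q$ be the largest quantifier rank of the $\varphi_{ab}$, and put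
\[
R=2\cdot7^q+1 .
\]

\subsection*{Remote pairs}

We recall two facts from finite model theory. All our signatures consist of $E$ and finitely many unary predicates, and distance in a structure $A$ means distance in the graph $E$. For a tuple $\bar v$ in $A$, let $N_r(\bar v)$ be the substructure induced by the elements within distance $r$ of some entry of $\bar v$. A formula $\chi(\bar x)$ is \emph{$r$-local} if, for all $A$ and $\bar v$, we have $A\models\chi(\bar v)$ if and only if $N_r(\bar v)\models\chi(\bar v)$. An $r'$-local formula with $r'\le r$ is $r$-local.

\emph{Gaifman's theorem}~\cite{Gaifman}, in the form of~\cite[Theorem~4.22]{Libkin}: over any relational signature, every FO formula $\chi(\bar x)$ of quantifier rank at most $q$ is equivalent to a Boolean combination of sentences and of $r$-local formulas in $\bar x$, with $r\le7^q$. We will use that the bound on $r$ does not depend on the signature.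

\emph{Types of disjoint unions.} The \emph{rank-$q_1$ type} of a pointed structure $(A,v)$ is the set of formulas in one free variable of quantifier rank at most $q_1$ that hold at $v$. For a finite signature there are finitely many such types, and two pointed structures have the same type if and only if the duplicator wins the $q_1$-round Ehrenfeucht--Fra\"{\i}ss\'e game on them. If $(A,v),(A',v')$ have the same type and $(B,w),(B',w')$ have the same type, then $(v,w)$ in the disjoint union $A\sqcup B$ and $(v',w')$ in $A'\sqcup B'$ satisfy the same formulas of quantifier rank at most $q_1$: the duplicator answers moves in $A$ or $A'$ by the first strategy and moves in $B$ or $B'$ by the second. This is the Feferman--Vaught theorem for disjoint unions.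

Together these facts say that for vertices at distance more than $R$ the truth of $\varphi_{ab}(x,y)$ depends only on a type of $x$ and a type of $y$. We need more. In a star all leaves are at distance $2$, but they become infinitely far apart once the center is deleted, and the deleted edges can be remembered by one extra color. The next lemma does this for any bounded set of vertices, without increasing $R$.

Let $I$ be a finite set. An \emph{$I$-indexed set} in $G$ is a partial injective map $I\to V(G)$, $\iota\mapsto s_\iota$; we write $S$ both for the map and for its image. A pair $(x,y)$ of vertices, possibly equal, is \emph{$S$-remote} if $x\in S$, or $y\in S$, or $\operatorname{dist}_{G-S}(x,y)>R$. Equivalently, every $x$--$y$ path in $G$ of length at most $R$ meets $S$.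

\begin{lemma}\label{lem:local}
For every finite set $I$ there is a number $N(I)$, depending only on $I$ and $\tau$, such that for every $\mathcal L$-colored graph $G$ and every $I$-indexed set $S$ in $G$ there are maps $\operatorname{typ}_S\colon V(G)\to[N(I)]$ and $\Phi_S\colon[N(I)]^2\to\{0,1\}^{[\ell]\times[\ell]}$ with
\[
G\models\varphi_{ab}(x,y)\iff\Phi_S\bigl(\operatorname{typ}_S(x),\operatorname{typ}_S(y)\bigr)_{ab}=1
\]
for all $S$-remote pairs $(x,y)$ and all $a,b\in[\ell]$.
\end{lemma}

\begin{proof}
Let $G_S$ be obtained from $G$ by deleting all edges incident with $S$ and adding, for each $\iota\in I$, the unary predicates $A_\iota=\{s_\iota\}$ and $B_\iota=N_G(s_\iota)$, both empty if $s_\iota$ is undefined. Replace every atom $E(u,v)$ of $\varphi_{ab}$ by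
\[
E(u,v)\vee\bigvee_{\iota\in I}\bigl((A_\iota(u)\wedge B_\iota(v))\vee(A_\iota(v)\wedge B_\iota(u))\bigr).
\]
The result $\tilde\varphi_{ab}$ has the same quantifier rank, depends only on $\tau$ and $I$, and holds in $G_S$ exactly when $\varphi_{ab}$ holds in $G$. Apply Gaifman's theorem to all $\tilde\varphi_{ab}$, put $r=7^q$, and let $q_1$ be the largest quantifier rank of the $r$-local formulas that appear. Let $N(I)$ be the number of rank-$q_1$ types over the enlarged signature, and let $\operatorname{typ}_S(x)$ be the number of the type of $(N_r(x),x)$, the neighborhood being taken in $G_S$.

It suffices to show that two $S$-remote pairs $(x,y),(x',y')$ with $\operatorname{typ}_S(x)=\operatorname{typ}_S(x')$ and $\operatorname{typ}_S(y)=\operatorname{typ}_S(y')$ satisfy the same $\varphi_{ab}$; then $\Phi_S$ records the common truth values, and is $0$ on pairs of types not realized by a remote pair.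

Suppose first that $x=y$. Remoteness forces $x=s_\iota$ for some $\iota$. The type of $x$ contains $A_\iota$, and $s_\iota$ is the only vertex satisfying $A_\iota$, so $x'=x$ and $y'=y$. The same argument applies if $x'=y'$.

Now let $x\ne y$ and $x'\ne y'$. Vertices of $S$ are isolated in $G_S$, and $G_S-S$ has the edges of $G-S$, so $\operatorname{dist}_{G_S}(x,y)>R=2r+1$. Therefore $N_r(x)$ and $N_r(y)$ are disjoint and no edge joins them, that is, $N_r(x,y)=N_r(x)\sqcup N_r(y)$. The same holds for $x',y'$. By the fact on disjoint unions, the two pairs satisfy the same $r$-local formulas of rank at most $q_1$. The sentences in the Boolean combination have fixed truth values in $G_S$. Hence the two pairs satisfy the same $\tilde\varphi_{ab}$ in $G_S$.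
\end{proof}

For every $G$ and every indexed set $S$ we fix one choice of $\operatorname{typ}_S$ and $\Phi_S$. We write $\emptyset$ for the set indexed by $I=\emptyset$, and $N_0=N(\emptyset)$. As a first use of the lemma we treat paths; the result is needed in Section~\ref{sec:degree}. It is a special case of the theorem of Courcelle and Engelfriet that monadic second-order transductions preserve boundedness of clique-width.

\begin{lemma}\label{lem:paths}
For every FO transduction $\sigma$, the graphs in $\mathcal P^\sigma$, with loops removed, have bounded clique-width.
\end{lemma}

\begin{proof}
Let $\ell,\varphi,R,N_0$ be defined from $\sigma$, and let $G$ be a colored path $x_1\dots x_n$. Order $V(G)\times[\ell]$ lexicographically and let $X$ be an initial segment whose last element is a copy of $x_j$. If $(x_i,a)\in X$ with $i<j-R$ and $(y,b)\notin X$, then $\operatorname{dist}_G(x_i,y)>R$, so by Lemma~\ref{lem:local} the trace of $(x_i,a)$ in $G^\varphi$ is determined by $a$ and $\operatorname{typ}_\emptyset(x_i)$. At most $(R+1)\ell$ elements of $X$ have $i\ge j-R$. By Lemma~\ref{lem:traces}, $\operatorname{cw}(G^\varphi)\le2\ell(N_0+R+1)$.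
\end{proof}

\section{A tripod decomposition with spaced cores}\label{sec:tripods}

From now until the end of Section~\ref{sec:proof}, $\tau$ is fixed, ``bounded'' means bounded in terms of $\tau$ alone,
\[
D=3R,
\]
and $G$ is an $\mathcal L$-colored planar graph with at least $4$ vertices. Add edges to $G$ to get a maximal planar graph $\hat G$ on $V(G)$, drawn in the plane. Every face of $\hat G$ is bounded by a triangle and every edge lies on two faces. Let $C_0$ be the triangle bounding the outer face. Formulas are always evaluated in $G$; the triangulation is only scaffolding, and $\operatorname{dist}_G\ge\operatorname{dist}_{\hat G}$.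

Fix a root $r_0\in V(C_0)$. The \emph{level} of $v$ is $\lambda(v)=\operatorname{dist}_{\hat G}(r_0,v)$; it changes by at most $1$ along an edge of $\hat G$. For $v\neq r_0$ fix a \emph{parent}, a neighbor of $v$ in $\hat G$ of level $\lambda(v)-1$.

We want cuts with two properties. A cut should have boundedly many vertices on each level, so that the level can act as the row did in the grid; paths that follow parents have one vertex per level. And cuts made at different stages should be far apart, because a vertex has a single location in $H$ and can serve only one cut. If we followed parents all the way to the boundary of the current piece, the new cut could run alongside an old one for a long time. So we follow parents only while the boundary is far, and then go straight to the boundary in at most $D$ steps.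

\subsection*{Regions and tripods}

A \emph{region} $\Delta$ is the closed disc bounded by a cycle $C=\partial\Delta$ of $\hat G$, together with a partition of $V(C)$ into the vertex sets of three nonempty subpaths $A_1,A_2,A_3$ of $C$, the \emph{arcs}. Let $\operatorname{int}\Delta$ be the set of vertices in the open disc. The initial region $\Delta_0$ is bounded by $C_0$ and has three one-vertex arcs; $\operatorname{int}\Delta_0=V(G)\setminus V(C_0)\ne\emptyset$. Every region is contained in $\Delta_0$, so all faces inside it are triangles and $r_0\notin\operatorname{int}\Delta$. Since edges do not cross, we have: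
\begin{enumerate}
\item[(P)] an edge of $\hat G$ with an end in $\operatorname{int}\Delta$ is contained in $\Delta$; hence a walk from $\operatorname{int}\Delta$ to a vertex outside $\operatorname{int}\Delta$ meets $V(\partial\Delta)$.
\end{enumerate}

Let $\Delta$ be a region with $\operatorname{int}\Delta\ne\emptyset$. The \emph{depth} of a vertex $v$ is $d_\Delta(v)=\operatorname{dist}_{\hat G}(v,V(C))$. Each $v\in\operatorname{int}\Delta$ gets a \emph{successor}. If $d_\Delta(v)\ge D+1$, it is the parent of $v$, which lies in $\Delta$ by (P) and has depth at least $D\ge1$, so it lies in $\operatorname{int}\Delta$. If $1\le d_\Delta(v)\le D$, it is a fixed neighbor of depth $d_\Delta(v)-1$, which lies in $\Delta$ by (P). Following successors, the level drops by one per step while the depth is at least $D+1$, which cannot go on forever; once the depth is at most $D$, the depth drops by one per step. So every vertex $v$ of $\Delta$ has a \emph{route}, a path from $v$ whose last vertex is its only vertex on $C$; for $v\in V(C)$ the route is $v$ alone. Two routes that meet coincide from then on. Mark $v$ with the index $i\in\{1,2,3\}$ of the arc on which its route ends.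

Sperner's parity argument gives a face inside $\Delta$ with all three marks. Count the pairs consisting of a face inside $\Delta$ and an edge of it whose ends are marked $1$ and $2$. An edge not on $C$ is counted twice, and exactly one edge of $C$ joins $A_1$ to $A_2$, so the count is odd. A face whose set of marks is $\{1,2\}$ contributes $2$, a face with all three marks contributes $1$, and other faces contribute $0$. So there is a face with vertices $x_1,x_2,x_3$, where $x_i$ is marked $i$. Fix one and let $F$ be the open face.

The \emph{leg} $P_i$ is the route of $x_i$; it ends at a vertex $a_i\in A_i$, and $V(P_i)\cap V(C)=\{a_i\}$. The three legs are pairwise disjoint, since they end on different arcs. The \emph{tripod} of $\Delta$ has vertex set $Y_\Delta=V(P_1\cup P_2\cup P_3)$. For $\{i,j,l\}=\{1,2,3\}$ let $Q_{ij}$ be the $a_i$--$a_j$ path formed by $P_i$, the edge $x_ix_j$ and $P_j$, let $Q^\circ_{ij}=Q_{ij}-\{a_i,a_j\}$, and let $C_{ij}$ be the $a_i$--$a_j$ subpath of $C$ that avoids $A_l$, so that $V(C_{ij})\subseteq A_i\cup A_j$. The pairs $12,13,23$ are the \emph{sides}. See Figure~\ref{fig:tripod}.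

If $Q_{ij}$ is an edge of $C$, then it equals $C_{ij}$, because the other $a_i$--$a_j$ subpath of $C$ passes through $A_l\ne\emptyset$. In this case the side $ij$ is \emph{degenerate}. Otherwise $Q_{ij}$ is a chord or each of its edges has an end in $\operatorname{int}\Delta$, so it meets $C$ exactly in its ends, and $Q_{ij}\cup C_{ij}$ is a cycle (the two paths are not both single edges, as $\hat G$ is simple). Let $\Delta_{ij}\subseteq\Delta$ be the closed disc bounded by this cycle and $\Delta_{ij}^\circ$ the open disc.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\draw[gray] (0,0) circle (3);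
\foreach \s in {36,156,276} {\draw[very thick] (\s:3) arc (\s:\s+108:3);}
\draw[dotted] (0,0) circle (2.1);
\draw[fill=gray!25] (90:0.6) -- (210:0.6) -- (330:0.6) -- cycle;
\foreach \a in {90,210,330} {
  \draw[line width=2pt] (\a:0.6) -- (\a:1.95);
  \draw[thick,dashed] (\a:1.95) -- (\a:3);
  \fill (\a:0.6) circle (2.2pt);
  \fill (\a:3) circle (2.2pt);
}
\node at (0,0) {$F$};
\node at (90:3.35) {$a_1$}; \node at (210:3.4) {$a_2$}; \node at (330:3.4) {$a_3$};
\node at (125:3.4) {$A_1$}; \node at (245:3.4) {$A_2$}; \node at (5:3.4) {$A_3$};
\node at (150:1.4) {$\Delta_{12}$}; \node at (270:1.3) {$\Delta_{23}$}; \node at (30:1.4) {$\Delta_{13}$};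
\node at (78:1.5) {$P_1$}; \node at (198:1.6) {$P_2$}; \node at (318:1.6) {$P_3$};
\end{tikzpicture}
\caption{A region whose boundary cycle is divided into arcs $A_1,A_2,A_3$. Three disjoint legs $P_i$ lead from the corners of a triangular face $F$ to vertices $a_i\in A_i$ and cut the region into $F$ and three smaller discs. The thick part of the legs is the core (distance more than $D$ from the boundary, one vertex per level on each leg); the dashed part is the tail (at most $D$ vertices on each leg). The dotted circle marks distance $D$ from the boundary.}
\label{fig:tripod}
\end{figure}

\begin{lemma}\label{lem:cut}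
Let $\Delta$ be a region with $\operatorname{int}\Delta\ne\emptyset$.
\begin{enumerate}
\item[(a)] If $ij$ is nondegenerate and $l\notin\{i,j\}$, then $P_l$ and $F$ are disjoint from $\Delta_{ij}$.
\item[(b)] The set $\operatorname{int}\Delta$ is the disjoint union of $Y_\Delta\cap\operatorname{int}\Delta$ and the sets $\operatorname{int}\Delta_{ij}$ over the nondegenerate sides $ij$, and $\operatorname{int}\Delta_{ij}\cap Y_\Delta=\emptyset$.
\item[(c)] An edge of $\hat G$ with both ends in $\operatorname{int}\Delta\setminus Y_\Delta$ has both ends in the same set $\operatorname{int}\Delta_{ij}$.
\end{enumerate}
\end{lemma}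

\begin{proof}
Let $Z=C\cup Q_{12}\cup Q_{13}\cup Q_{23}$, viewed as a plane graph with vertex set $V(C)\cup Y_\Delta$ and as a set of points. We determine the connected components of $\Delta\setminus Z$.

Let $ij$ be nondegenerate. The path $Q_{ij}$ splits $\Delta$ into $\Delta_{ij}$ and a second closed disc, whose boundary contains $A_l$; the two discs intersect in $Q_{ij}$. A connected subset of $\Delta$ that avoids $Q_{ij}$ lies in just one of them. The union of $P_l$, $F$, and the edges $x_ix_l$, $x_jx_l$ without their ends $x_i,x_j$ is connected, avoids $Q_{ij}$, and contains $a_l\in A_l$. So it is disjoint from $\Delta_{ij}$, which proves (a). The rest of $Z$ lies on $C$ or on $Q_{ij}$, so $\Delta_{ij}^\circ\cap Z=\emptyset$. As the boundary of $\Delta_{ij}^\circ$ is contained in $Z$, the open disc $\Delta^\circ_{ij}$ is a component of $\Delta\setminus Z$. The face $F$ is a component too, since its boundary triangle lies in $Z$. These components are distinct: $F\ne\Delta^\circ_{ij}$ by (a), and $a_l$ lies in $\Delta_{il}$ and in $\Delta_{jl}$ whenever these exist, but not in $\Delta_{ij}$.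

There are no further components, by Euler's formula. The graph $Z$ is connected. It arises from the cycle $C$ by attaching the three legs, each of which adds as many vertices as edges, and then adding the edges $x_ix_j$. Such an edge joins two different legs, so it belongs to no leg, and it is already present only if it lies on $C$; then $x_i=a_i$, $x_j=a_j$ and $ij$ is degenerate. Hence $|E(Z)|-|V(Z)|$ is the number $\nu$ of nondegenerate sides, $Z$ has $\nu+2$ faces, and $\nu+1$ of them are inside $C$. These are $F$ and the $\nu$ discs $\Delta^\circ_{ij}$.

A vertex of $\operatorname{int}\Delta\setminus Y_\Delta$ is not in $Z$ and not in the face $F$, so it lies in exactly one $\Delta^\circ_{ij}$; this gives (b). Part (c) follows from (P) applied to $\Delta_{ij}$: the other end lies in $\Delta_{ij}$, and it is not on $\partial\Delta_{ij}\subseteq Z$.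
\end{proof}

\subsection*{The recursion}

We make each $\Delta_{ij}$ a region. Its arcs are the paths $C_{ij}\cap A_i$, which contains $a_i$, and $C_{ij}\cap A_j$, which contains $a_j$, and the path $Q^\circ_{ij}$. If $Q^\circ_{ij}$ is empty, then $Q_{ij}$ is a chord of $C$ and $C_{ij}$ has at least three vertices; one of the first two paths then has at least two vertices, and we split it into two nonempty subpaths to have three arcs again. The \emph{children} of $\Delta$ are the regions $\Delta_{ij}$ with nonempty interior. Starting from $\Delta_0$, we recurse on the children. A child contains fewer faces than its parent by Lemma~\ref{lem:cut}(a), so the recursion stops. Let $\mathcal R$ be the set of regions that occur, ordered as a rooted tree. When a region is called $\Gamma$, we write $\Gamma_\alpha$, $Q_\alpha$ for the objects of its side $\alpha$, and $P_i$, $a_i$ refer to its tripod.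

For $\Gamma\in\mathcal R$ the \emph{core} and the \emph{tail} are
\[
K_\Gamma=\{v\in Y_\Gamma: d_\Gamma(v)\ge D+1\},\qquad T_\Gamma=\{v\in Y_\Gamma:1\le d_\Gamma(v)\le D\}.
\]
Thus $Y_\Gamma\cap\operatorname{int}\Gamma=K_\Gamma\sqcup T_\Gamma\supseteq V(Q^\circ_\alpha)$. By the definition of routes:
\begin{enumerate}
\item[(L)] each leg $P_i$ consists of a segment of core vertices, on which the level drops by one per step, followed by at most $D$ tail vertices, on which the depth drops by one per step down to $1$, followed by $a_i$; the last core vertex, if there is one, has depth $D+1$.
\end{enumerate}
In particular a core has at most three vertices on each level, and $|T_\Gamma|\le3D$.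

\begin{lemma}\label{lem:recursion}
\begin{enumerate}
\item[(a)] If $\Gamma'$ is a proper descendant of $\Gamma$, then $Y_\Gamma\cap\operatorname{int}\Gamma'=\emptyset$. If $\Gamma,\Gamma'$ are incomparable, then $\operatorname{int}\Gamma\cap\operatorname{int}\Gamma'=\emptyset$. Hence the sets $K_\Gamma\cup T_\Gamma$, $\Gamma\in\mathcal R$, are pairwise disjoint.
\item[(b)] Every path of $\hat G$ from $K_\Gamma$ to a vertex outside $\operatorname{int}\Gamma$ has length more than $D$. Distinct cores are at distance more than $D$ in $\hat G$.
\item[(c)] Each arc of a region $\Delta\in\mathcal R$ is either a single vertex of $C_0$, or a subpath of $Q^\circ_\alpha$ for a proper ancestor $\Gamma$ of $\Delta$ and a side $\alpha$ of $\Gamma$ with $\Delta\subseteq\Gamma_\alpha$.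
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A proper descendant $\Gamma'$ lies in a child $\Gamma_\alpha$, so $\operatorname{int}\Gamma'\subseteq\operatorname{int}\Gamma_\alpha$, which avoids $Y_\Gamma$ by Lemma~\ref{lem:cut}(b). Incomparable regions lie in different children of their lowest common ancestor, and these have disjoint interiors. The last statement follows as $K_\Gamma\cup T_\Gamma=Y_\Gamma\cap\operatorname{int}\Gamma$.

(b) By (P) the path meets $V(\partial\Gamma)$, and core vertices have depth at least $D+1$. Given distinct regions, name them so that $\Gamma$ is not an ancestor of $\Gamma'$. Then $\Gamma$ is a proper descendant of $\Gamma'$ or they are incomparable, and $K_{\Gamma'}$ lies outside $\operatorname{int}\Gamma$ by (a).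

(c) This holds for $\Delta_0$. If it holds for $\Delta$, then an arc of a child $\Delta_{ij}$ is either a subpath of an arc of $\Delta$, and inherits the property because $\Delta_{ij}\subseteq\Delta$, or it is the path $Q^\circ_{ij}$ of $\Delta$ itself.
\end{proof}

In the second case of (c), the arc is contained in $K_\Gamma\cup T_\Gamma$, so $\Gamma$ is unique by (a); we call it the \emph{owner} of the arc. The side $\alpha$ is unique as well, since $\emptyset\ne\operatorname{int}\Delta\subseteq\operatorname{int}\Gamma_\alpha$ and the interiors of the sides are disjoint.

\section{Statuses and the pairs decided by $H$}\label{sec:status}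

A vertex within $\hat G$-distance $R$ of two cores would put them at distance at most $2R\le D$. So by Lemma~\ref{lem:recursion}(b) every vertex $x$ is within distance $R$ of at most one core. If there is one, $K_\Gamma$ say, we write $\Gamma(x)=\Gamma$. Then $x\in\operatorname{int}\Gamma$ by the same lemma, and
\begin{equation}\label{eq:depth}
d_\Gamma(x)\ge D+1-R=2R+1 .
\end{equation}

Let $x,y$ be two vertices near the same core $K_\Gamma$ and on nearby levels. The graph $H$ will know the levels, so it can point at the bounded set of tripod vertices on nearby levels and apply Lemma~\ref{lem:local} to this set, provided that every short $x$--$y$ path meets the tripod. This is so when $x$ and $y$ lie on different sides. When they lie on the same side and close to the same leg, a short path may avoid the tripod, and the pair must be left to $J$. One case remains. The three legs may run side by side for a long time. Take $x,y$ in $\Gamma_{12}$ on the same level, $x$ next to $P_1$ and $y$ next to $P_2$, far apart inside $\Gamma_{12}$. A short path may leave $\Gamma_{12}$ through $P_1$, cross $P_3$, and return through $P_2$, and this may happen on many levels. A later cut of $\Gamma_{12}$ between $P_1$ and $P_2$ would then separate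 many close pairs at many different places, which $J$ cannot afford. Such pairs must go to $H$, so the status records not only the side but also the legs that are close inside the side.

For a nondegenerate side $\alpha$ of $\Gamma$, let $\hat G[\Gamma_\alpha]$ be the subgraph of $\hat G$ formed by the vertices and edges drawn in the closed disc $\Gamma_\alpha$. The \emph{status} $\operatorname{st}(x)$ of a vertex $x$ is defined as follows.
\begin{itemize}
\item If $x$ is within distance $R$ of no core, then $\operatorname{st}(x)=0$.
\item If $\Gamma=\Gamma(x)$ exists and $x\in Y_\Gamma$, then $\operatorname{st}(x)=\mathsf Y$. In this case $x\in K_\Gamma\cup T_\Gamma$.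
\item Otherwise $x\in\operatorname{int}\Gamma_\alpha$ for a unique side $\alpha=ij$ of $\Gamma=\Gamma(x)$. For $m\in\{i,j\}$ let $d_m(x)$ be the distance from $x$ to $P_m$ in $\hat G[\Gamma_\alpha]$, let $L(x)=\{m\in\{i,j\}:d_m(x)\le2R\}$, and put $\operatorname{st}(x)=(\alpha,L(x))$.
\end{itemize}

\begin{lemma}\label{lem:leg}
If $\operatorname{st}(x)=(ij,L)$, then $d_m(x)\le R$ for some $m\in\{i,j\}$. In particular $L\ne\emptyset$.
\end{lemma}

\begin{proof}
Let $\Gamma=\Gamma(x)$ and take a path of length at most $R$ in $\hat G$ from $x$ to $K_\Gamma$. By \eqref{eq:depth} it does not reach $\partial\Gamma$, so it stays in $\operatorname{int}\Gamma$. Let $w$ be its first vertex in $Y_\Gamma$. The vertices before $w$ lie in $\operatorname{int}\Gamma_{ij}$ by Lemma~\ref{lem:cut}(c), so all edges up to $w$ lie in $\Gamma_{ij}$ by (P). Thus $w\in Y_\Gamma\cap\Gamma_{ij}$, and $w\in P_i\cup P_j$ by Lemma~\ref{lem:cut}(a).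
\end{proof}

So the set $\mathrm{St}$ of possible statuses has $2+3\cdot3=11$ elements. A status does not record the region $\Gamma(x)$. A pair of statuses is a \emph{$J$-pair} if one of them is $0$, or if they are $(\alpha,L)$ and $(\alpha,L')$ with the same side and $L\cap L'\neq\emptyset$. Every other pair of statuses is an \emph{$H$-pair}. We apply these words also to pairs of vertices of $G$ and to pairs of elements of $V(G)\times[\ell]$, through their statuses. In an $H$-pair both statuses are nonzero.

For $\Gamma\in\mathcal R$ and $p\in\mathbb Z$ define the \emph{window}
\[
W^\Gamma_p=T_\Gamma\cup\{v\in K_\Gamma:|\lambda(v)-p|\le R\}.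
\]
Levels are not monotone along the tail, but the tail is short, so we take all of it.

\begin{lemma}\label{lem:Hpairs}
Let $(x,y)$ be an $H$-pair of vertices, possibly with $x=y$.
\begin{enumerate}
\item[(a)] If $\Gamma(x)\ne\Gamma(y)$ or $|\lambda(x)-\lambda(y)|>R$, then $(x,y)$ is $\emptyset$-remote.
\item[(b)] If $\Gamma(x)=\Gamma(y)=\Gamma$ and $|\lambda(x)-\lambda(y)|\le R$, then $(x,y)$ is $W^\Gamma_{\lambda(x)}$-remote.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $\Gamma(x)\ne\Gamma(y)$, then $\operatorname{dist}_{\hat G}(x,y)>D-2R=R$ by Lemma~\ref{lem:recursion}(b). If the levels differ by more than $R$, then $\operatorname{dist}_{\hat G}(x,y)>R$ because the level changes by at most one along an edge. In both cases $\operatorname{dist}_G(x,y)>R$.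

(b) Put $W=W^\Gamma_{\lambda(x)}$. Every vertex of $K_\Gamma\cup T_\Gamma$ whose level is within $R$ of $\lambda(x)$ belongs to $W$. So if $x$ or $y$ has status $\mathsf Y$, it lies in $W$ and we are done. Assume that neither does, and let $\Pi$ be an $x$--$y$ path in $G$ of length at most $R$. By \eqref{eq:depth}, $\Pi$ stays in $\operatorname{int}\Gamma$.

Suppose that $\Pi$ avoids $Y_\Gamma$. By Lemma~\ref{lem:cut}(c) it stays in one set $\operatorname{int}\Gamma_\alpha$, so $x$ and $y$ have the same side $\alpha$, and $\Pi\subseteq\hat G[\Gamma_\alpha]$. By Lemma~\ref{lem:leg} there is $m$ with $d_m(y)\le R$, and then $d_m(x)\le 2R$. So $m\in L(x)\cap L(y)$, and $(x,y)$ is a $J$-pair, a contradiction. This step is the reason for the threshold $2R$ in the definition of $L$.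

Hence $\Pi$ contains a vertex $v\in Y_\Gamma\cap\operatorname{int}\Gamma=K_\Gamma\cup T_\Gamma$. As $|\lambda(v)-\lambda(x)|\le R$, we have $v\in W$.
\end{proof}

\section{Portals and the pairs decided by $J$}\label{sec:portals}

The tree for $J$ will follow the recursion, so we must control $J$-pairs $(x,y)$ with $x$ inside a region $\Delta$ and $y$ not inside. The boundary of $\Delta$ may be long, but all except boundedly many of its vertices are core vertices in the middle of an arc. If a short $x$--$y$ path touches such a core vertex, then $x$ and $y$ are both near that core, and being a $J$-pair, they lie on the same side and close to the same leg. One can then walk from $x$ to $y$ along that leg without leaving the side. This walk has to leave $\Delta$, and it cannot do so where $\partial\Delta$ runs along the boundary of the side. So it leaves at one of boundedly many special vertices, and this pins down the level at which everything happens.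

Let $\Delta\in\mathcal R$ and $C=\partial\Delta$. A vertex of $C$ is a \emph{gap vertex} if its arc is a single vertex of $C_0$, or if it lies in the tail of the owner of its arc. Every other vertex of $C$ lies in the core of the owner of its arc. An arc with an owner is contained in two legs, so it has at most $2D$ gap vertices by (L). The \emph{anchors} of $\Delta$ are the gap vertices of $C$ and the end vertices of the arcs; there are at most $6D+6$ of them. The set $S_\Delta$ of \emph{portals} consists of the anchors and of all $v\in K_\Gamma$ such that $\Gamma$ owns an arc of $\Delta$ and $|\lambda(v)-\lambda(u)|\le7R$ for some anchor $u$. There are at most three owners, and each core has at most three vertices per level, so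
\[
|S_\Delta|\le s:=(6D+6)\bigl(1+9(14R+1)\bigr).
\]

\begin{lemma}\label{lem:Jpairs}
Let $\Delta\in\mathcal R$, and let $(x,y)$ be a $J$-pair with $x\in\operatorname{int}\Delta$ and $y\notin\operatorname{int}\Delta$. Then $(x,y)$ is $S_\Delta$-remote.
\end{lemma}

\begin{proof}
Let $\Pi$ be an $x$--$y$ path in $G$ of length at most $R$; we show that it meets $S_\Delta$. By (P) it contains a vertex $v$ of $C=\partial\Delta$. If $\Pi$ contains a gap vertex of $C$, we are done, so assume that it does not.

\emph{Step 1: the position of $x$ and $y$.} The vertex $v$ lies in $K_\Gamma$, where $\Gamma$ owns the arc of $v$. Both $x$ and $y$ are within distance $R$ of $v$, so their statuses are nonzero and $\Gamma(x)=\Gamma(y)=\Gamma$. Since they form a $J$-pair, their statuses are $(\alpha,L)$ and $(\alpha,L')$, and there is $m\in L\cap L'$. By Lemma~\ref{lem:recursion}(c), $\Delta$ is contained in a side of $\Gamma$, and this side is $\Gamma_\alpha$ because $x\in\operatorname{int}\Delta\cap\operatorname{int}\Gamma_\alpha$. Moreover $y\notin V(C)$: otherwise $y$, which is on $\Pi$ and hence not a gap vertex, would lie in a core, necessarily in $K_{\Gamma(y)}=K_\Gamma$, and its status would be $\mathsf Y$. So $y$ lies outside the closed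 disc $\Delta$.

\emph{Step 2: a walk inside the side.} Since $m\in L\cap L'$, there are paths in $\hat G[\Gamma_\alpha]$ of length at most $2R$ from $x$ to a vertex $g_x\in P_m$ and from $y$ to a vertex $g_y\in P_m$; we call $g_x,g_y$ the \emph{feet}. Let $\Omega$ be the $x$--$y$ walk consisting of the first path, the subpath of $P_m$ between the feet, and the second path reversed. As $P_m\subseteq Q_\alpha$, all edges of $\Omega$ lie in $\Gamma_\alpha$. By \eqref{eq:depth}, every vertex on the two outer pieces has depth $d_\Gamma\ge2R+1-2R=1$; here the value $D=3R$ is needed. In particular neither foot is the end $a_m$ of $P_m$, so the middle piece avoids $a_m$. Hence all vertices of $\Omega$ lie in $\operatorname{int}\Gamma$. Also, every vertex of $\Omega$ is within distance $2R$ of $P_m$.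

\emph{Step 3: every vertex $w$ of $\Omega$ satisfies $|\lambda(w)-\lambda(x)|\le6R$.} We have $|\lambda(x)-\lambda(y)|\le R$, so on the outer pieces, including both feet, the level is within $3R$ of $\lambda(x)$. Let $w$ be on the middle piece, and let $g$ be the foot that comes first on $P_m$ (directed toward $a_m$) and $g'$ the other one. We use (L). If $w$ is a tail vertex, then so is $g'$, and $w$ is fewer than $D$ steps from $g'$; so $\lambda(w)$ is within $3R+D=6R$ of $\lambda(x)$. If $w$ is a core vertex, then so is $g$. Let $c=g'$ if $g'$ is a core vertex, and otherwise let $c$ be the last core vertex of $P_m$, which is $D+1-d_\Gamma(g')\le D$ steps from $g'$. In both cases $|\lambda(c)-\lambda(x)|\le6R$. The level is monotone on the core segment from $g$ to $c$, which contains $w$, so $\lambda(w)$ lies between $\lambda(g)$ and $\lambda(c)$.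

\emph{Step 4: $\Omega$ contains an anchor.} Since $x\in\Delta$ and $y\notin\Delta$, the walk $\Omega$ has a last vertex $u$ in the closed disc $\Delta$, followed by a vertex $u'\notin\Delta$. By (P), $u\in V(C)$. Suppose that $u$ is not an anchor. Then $u$ is an inner vertex of its arc, and $u\in K_{\Gamma'}$, where $\Gamma'$ owns this arc.

We claim that $\Gamma'=\Gamma$. Both regions are ancestors of $\Delta$, so they are comparable. If $\Gamma'$ were a proper ancestor of $\Gamma$, then $Y_{\Gamma'}\cap\operatorname{int}\Gamma=\emptyset$ by Lemma~\ref{lem:recursion}(a), whereas $u\in\operatorname{int}\Gamma$ by Step~2. If $\Gamma'$ were a proper descendant of $\Gamma$, then $P_m\subseteq Y_\Gamma$ would lie outside $\operatorname{int}\Gamma'$, whereas $u\in K_{\Gamma'}$ is within distance $2R\le D$ of $P_m$, contrary to Lemma~\ref{lem:recursion}(b).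

So the arc of $u$ is owned by $\Gamma$, and it is a subpath of $Q^\circ_\alpha$, since $\alpha$ is the unique side with $\Delta\subseteq\Gamma_\alpha$. As $u$ is an inner vertex of the arc, the two edges of $C$ at $u$ are also the two edges of the cycle $\partial\Gamma_\alpha$ at $u$. These two edges divide a small neighborhood of $u$ into two sectors. Near $u$, each of the discs $\Delta$ and $\Gamma_\alpha$ occupies one closed sector, and it is the same sector because $\Delta\subseteq\Gamma_\alpha$. The edge $uu'$ lies in $\Gamma_\alpha$ and is not an edge of $C$, because $u'\notin\Delta$. So it starts into the open disc bounded by $C$, and since it cannot cross $C$, its end $u'$ lies in $\Delta$. This contradiction shows that $u$ is an anchor.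

\emph{Step 5: $v$ is a portal.} We have $|\lambda(u)-\lambda(x)|\le6R$ by Step~3 and $|\lambda(v)-\lambda(x)|\le R$ because $v$ is on $\Pi$. Thus $|\lambda(v)-\lambda(u)|\le7R$ for the anchor $u$, and $v\in K_\Gamma$, where $\Gamma$ owns an arc of $\Delta$. Hence $v\in S_\Delta$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

\subsection*{The loop graph $H$}

For an $H$-pair on nearby levels, $H$ has to evaluate Lemma~\ref{lem:local} for the window around the level of the first vertex. The second vertex does not know in advance which window this will be, so it stores its type with respect to all $2R+1$ windows around nearby levels, and the difference of the positions selects the right one.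

Let $I_W=(\{\mathrm{core}\}\times[3]\times\{-R,\dots,R\})\cup(\{\mathrm{tail}\}\times[3]\times[D])$. We regard $W^\Gamma_p$ as an $I_W$-indexed set: a core vertex $v\in P_i$ has index $(\mathrm{core},i,\lambda(v)-p)$, and a tail vertex $v\in P_i$ has index $(\mathrm{tail},i,d_\Gamma(v))$. By (L) different vertices have different indices. Put $N_1=N(I_W)$, let $\mathcal F_i$ be the set of all maps $[N_i]^2\to\{0,1\}^{[\ell]\times[\ell]}$ for $i=0,1$, and let
\[
\Theta=\mathrm{St}\times[\ell]\times[N_0]\times\mathcal F_0\times[N_1]^{\{-R,\dots,R\}}\times\mathcal F_1 .
\]
This finite set depends only on $\tau$, and $|\Theta|\ge11$. For $\theta=(s,a,t_\infty,\Phi,(t_j)_j,\Psi)$ and $\theta'=(s',b,t'_\infty,\Phi',(t'_j)_j,\Psi')$, let the rule $\mathcal A$ contain $(\theta,\theta',\delta)$ if and only if one of the following holds: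
\begin{enumerate}
\item[(A1)] $(s,s')$ is a $J$-pair;
\item[(A2)] $(s,s')$ is an $H$-pair, $\delta=\infty$, and $\Phi(t_\infty,t'_\infty)_{ab}=1$;
\item[(A3)] $(s,s')$ is an $H$-pair, $\delta\ne\infty$, and $\Psi(t_0,t'_{-\delta})_{ab}=1$.
\end{enumerate}
Put $H_n=H_n(\mathcal A)$, and let $\sigma$ be the transduction given by Lemma~\ref{lem:rule}. It depends only on $\tau$, and $H_n\in\mathcal P^\sigma$ for all $n\ge1$.

\subsection*{The map $f$}

For $(x,a)\in V(G)\times[\ell]$ with $\operatorname{st}(x)\ne0$, $\Gamma=\Gamma(x)$ and $p=\lambda(x)$, put
\[
\theta(x,a)=\Bigl(\operatorname{st}(x),\ a,\ \operatorname{typ}_\emptyset(x),\ \Phi_\emptyset,\ \bigl(\operatorname{typ}_{W^\Gamma_{p+j}}(x)\bigr)_{|j|\le R},\ \Phi_{W^\Gamma_p}\Bigr).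
\]
If $\operatorname{st}(x)=0$, let $\theta(x,a)$ be any element of $\Theta$ with first coordinate $0$. Number the regions of $\mathcal R$ by $1,2,\dots,|\mathcal R|$. If $\Gamma(x)$ has number $\nu$, put $\operatorname{pos}(x)=\nu\,(|V(G)|+R)+\lambda(x)$; if $\operatorname{st}(x)=0$, put $\operatorname{pos}(x)=1$. As $0\le\lambda<|V(G)|$, positions that belong to different regions differ by more than $R$. Let $n$ be the largest position and $f(x,a)=(\operatorname{pos}(x),\theta(x,a))\in V(H_n)$.

\begin{lemma}\label{lem:H}
Let $(x,a)\ne(y,b)$ be elements of $V(G)\times[\ell]$. If they form a $J$-pair, then $f(x,a)f(y,b)\in E(H_n)$. If they form an $H$-pair, then $f(x,a)f(y,b)\in E(H_n)$ if and only if $(x,a)(y,b)\in E(G^\varphi)$.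
\end{lemma}

\begin{proof}
For a $J$-pair, both orders are accepted by (A1); if $f(x,a)=f(y,b)$, this gives a loop. Consider an $H$-pair. We show that the ordered pair $(f(x,a),f(y,b))$ is accepted if and only if $G\models\varphi_{ab}(x,y)$. Exchanging the roles, the reverse pair is then accepted if and only if $G\models\varphi_{ba}(y,x)$, which is the same condition by \eqref{eq:sym}, and the lemma follows.

Let $\delta=\operatorname{pos}(y)-\operatorname{pos}(x)$. If $|\delta|>R$, then $\Gamma(x)\ne\Gamma(y)$ or $|\lambda(x)-\lambda(y)|>R$. By Lemma~\ref{lem:Hpairs}(a) the pair $(x,y)$ is $\emptyset$-remote, and (A2) evaluates $\Phi_\emptyset(\operatorname{typ}_\emptyset(x),\operatorname{typ}_\emptyset(y))_{ab}$, which is the truth value of $\varphi_{ab}(x,y)$ by Lemma~\ref{lem:local}.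

If $|\delta|\le R$, then $\Gamma(x)=\Gamma(y)=\Gamma$ and $\delta=\lambda(y)-\lambda(x)$. Let $W=W^\Gamma_{\lambda(x)}=W^\Gamma_{\lambda(y)-\delta}$. In (A3) we have $\Psi=\Phi_W$, $t_0=\operatorname{typ}_W(x)$ and $t'_{-\delta}=\operatorname{typ}_W(y)$. By Lemma~\ref{lem:Hpairs}(b) the pair $(x,y)$ is $W$-remote, so Lemma~\ref{lem:local} applies again. Both lemmas allow $x=y$, which covers two copies of one vertex.
\end{proof}

\subsection*{The graph $J$}

Let $J$ be the graph on $V(G)\times[\ell]$ in which distinct elements are adjacent if they form an $H$-pair, or if they form a $J$-pair and are adjacent in $G^\varphi$. Index each portal set $S_\Delta$ by $[s]$ in an arbitrary way, and put $N_2=N([s])$ and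
\[
k_0=33\,\ell N_2+\ell N_0+3D\ell .
\]

\begin{lemma}\label{lem:J}
We have $\operatorname{cw}(J)\le2k_0$.
\end{lemma}

\begin{proof}
For $\Delta\in\mathcal R$ we build recursively a binary tree with leaf set $\operatorname{int}\Delta\times[\ell]$. Join the trees of the children of $\Delta$ one after another, and then add the elements of $(K_\Delta\cup T_\Delta)\times[\ell]$ as new leaves one at a time. (If there is one child, start from its tree; if there is none, start from the first new leaf.) The leaf set is correct by Lemma~\ref{lem:cut}(b). Finally add the $3\ell$ elements of $V(C_0)\times[\ell]$ one at a time to the tree of $\Delta_0$. The leaf set $X$ of an inner node is of one of two kinds. Either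
\[
X=U\cup\bigcup_{\alpha\in\Sigma}\bigl(\operatorname{int}\Delta_\alpha\times[\ell]\bigr)
\]
for some $\Delta\in\mathcal R$, some set $\Sigma$ of sides $\alpha$ with $\Delta_\alpha\in\mathcal R$, and some $U\subseteq(K_\Delta\cup T_\Delta)\times[\ell]$; or $X$ consists of $\operatorname{int}\Delta_0\times[\ell]$ and at most $3\ell$ further elements. We count the traces in $J$.

Let $\Lambda\in\mathcal R$ be a region with $\operatorname{int}\Lambda\times[\ell]\subseteq X$, let $S=S_\Lambda$, and let $(x,a)$ have $x\in\operatorname{int}\Lambda$. Take $(y,b)\notin X$; then $y\notin\operatorname{int}\Lambda$. Whether the two elements form an $H$-pair depends on $x$ only through $\operatorname{st}(x)$. If they do, they are adjacent in $J$. If not, $(x,y)$ is $S$-remote by Lemma~\ref{lem:Jpairs}, and adjacency is given by $\Phi_S(\operatorname{typ}_S(x),\operatorname{typ}_S(y))_{ab}$. So the trace of $(x,a)$ is determined by $(\operatorname{st}(x),a,\operatorname{typ}_S(x))$, and the elements of $\operatorname{int}\Lambda\times[\ell]$ have at most $11\,\ell N_2$ traces.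

Let $(x,a)\in U$ with $x\in K_\Delta$. Then $\operatorname{st}(x)=\mathsf Y$. An element $(y,b)\notin X$ with $\operatorname{st}(y)\ne0$ forms an $H$-pair with $(x,a)$ and is adjacent to it. If $\operatorname{st}(y)=0$, then $\operatorname{dist}_G(x,y)\ge\operatorname{dist}_{\hat G}(y,K_\Delta)>R$, and adjacency is given by $\Phi_\emptyset(\operatorname{typ}_\emptyset(x),\operatorname{typ}_\emptyset(y))_{ab}$. So these elements have at most $\ell N_0$ traces, however long the core is. At most $3D\ell$ elements of $U$ come from the tail.

A set of the first kind has $|\Sigma|\le3$, hence at most $k_0$ traces; a set of the second kind has at most $11\,\ell N_2+3\ell\le k_0$ traces. Lemma~\ref{lem:traces} completes the proof.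
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\sigma$ be as above and $k=2k_0$; both depend only on $\tau$. Let $G$ be an $\mathcal L$-colored planar graph.

Suppose $|V(G)|\ge4$, and consider two distinct elements $u,w$ of $V(G)\times[\ell]$. If they form a $J$-pair, then $f(u)f(w)\in E(H_n)$ by Lemma~\ref{lem:H}, and $J$ agrees with $G^\varphi$ on $uw$. If they form an $H$-pair, then $uw\in E(J)$, and $f(u)f(w)\in E(H_n)$ if and only if $uw\in E(G^\varphi)$. Hence $E(G^\varphi)=\{uw\in E(J):f(u)f(w)\in E(H_n)\}$, and by Lemmas~\ref{lem:intersection} and~\ref{lem:J} the $\{H_n\}$-clique-width of $G^\varphi$ is at most $k$.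

Suppose $|V(G)|\le3$. Take $J=G^\varphi$, which has clique-width at most $|V(J)|\le3\ell\le k$ (give every vertex its own label), and map all elements to one vertex of $H_1$ whose label has status $0$. This vertex has a loop by (A1), so the $\{H_1\}$-clique-width of $G^\varphi$ is at most $k$.

Every output of $\tau$ on a planar graph is an induced subgraph of such a graph $G^\varphi$, and all $H_n$ belong to $\mathcal P^\sigma$.
\end{proof}

\section{Graphs of bounded degree}\label{sec:degree}

A graph of bounded clique-width on the vertex set $[n]$ is essentially described by one ordering of $[n]$, and a graph of bounded $\mathcal P^\sigma$-clique-width is an intersection of two such graphs. This leaves room for about $n^{2n}$ graphs, while five perfect matchings can be chosen in about $n^{5n/2}$ ways.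

\begin{lemma}\label{lem:count}
For every $c$ there is $\gamma$ such that at most $n!\,\gamma^n$ graphs on the vertex set $[n]$ have clique-width at most $c$.
\end{lemma}

\begin{proof}
Fix an expression with labels in $[c]$ for such a graph. Its creations and unions form an ordered binary tree with $n$ leaves and $2n-1$ nodes; there are at most $4^n$ such trees, and $n!$ bijections from $[n]$ to the leaves. Record at each leaf the label of the created vertex. Record at each node other than the root the map $[c]\to[c]$ composed of the relabelings performed between this node and its parent. These data determine the label of every vertex at every union above it. Two vertices $x,y$ are brought together at a unique union, $x$ from the left with a label $i$ and $y$ from the right with a label $j$, say. They are not adjacent at that moment, and their later labels are determined by $i$ and $j$, so whether they become adjacent depends only on the union and on $(i,j)$. Record at each union the set of pairs $(i,j)\in[c]^2$ for which they do. The records determine the graph, and each node has at most $c\cdot c^c\cdot2^{c^2}$ possible records. So $\gamma=4\,(c^{c+1}2^{c^2})^2$ works.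
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:degree}]
Suppose that all graphs of maximum degree at most $5$ have $\mathcal P^\sigma$-clique-width at most $k$. By Lemma~\ref{lem:intersection}, each such graph $G$ on $[n]$ satisfies $E(G)=E(J)\cap E(B)$, where $\operatorname{cw}(J)\le k$ and $B$ is the graph on $[n]$ with edges $xy$, $x\ne y$, $f(x)f(y)\in E(H)$, for some $H\in\mathcal P^\sigma$ and $f\colon[n]\to V(H)$.

By Lemma~\ref{lem:paths} there is $k'\ge2$, depending only on $\sigma$, that bounds the clique-width of the graph $H'$ obtained from $H[f([n])]$ by removing the loops. The graph $B$ arises from $H'$ by replacing each vertex $v$ by the set $f^{-1}(v)$, which is a clique if $v$ has a loop in $H$ and an independent set otherwise, and each edge by a complete join. In an expression for $H'$, replace the creation of $v$ with label $i$ by an expression that builds this clique or independent set with two labels and gives all its vertices the label $i$ at the end. The result is an expression for $B$, so $\operatorname{cw}(B)\le k'$. By Lemma~\ref{lem:count} with $c=\max(k,k')$, there are at most $(n!\,\gamma^n)^2\le n^{2n}\gamma^{2n}$ pairs $(J,B)$, and hence at most this many graphs on $[n]$ of maximum degree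 at most $5$.

Let $n$ be even. The number of perfect matchings on $[n]$ is
\[
\frac{n!}{2^{n/2}(n/2)!}=\prod_{j=1}^{n/2}(2j-1)\ \ge\ (n/2)!\ \ge\ \Bigl(\frac n{2e}\Bigr)^{n/2},
\]
so there are at least $(n/2e)^{5n/2}$ five-tuples of perfect matchings. The union of a tuple is a graph of maximum degree at most $5$ with at most $5n/2$ edges. A tuple is recovered from its union by assigning to each edge the nonempty set of matchings that contain it, so each union arises from at most $31^{5n/2}$ tuples. Thus at least $(n/62e)^{5n/2}$ graphs on $[n]$ have maximum degree at most $5$. Comparing the two bounds gives $n^{1/2}\le\gamma^2(62e)^{5/2}$, which fails for large even $n$.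
\end{proof}

\begin{thebibliography}{9}

\bibitem{Gaifman}
Gaifman, 1982.

\bibitem{HJ}
Petr Hlin\v{e}n\'y and Jan Jedelsk\'y,
\emph{Hereditary Graph Product Structure and $\mathcal H$-clique-width},
arXiv:2403.16789 (2024).

\bibitem{Libkin}
Libkin, \emph{Elements of Finite Model Theory}.

\end{thebibliography}
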